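# Chvátal–Gomory Rounding of Squares and the Boros–Hammer Inequalities

## 1. The guess "yes", with $n=1$ and $n=2$ done by hand

Take a real affine form $v_0+v^{\mathsf T}x$ on binary vectors $x\in\{0,1\}^n$. Its square is nonnegative. Expand the square, replace products of variables by new variables, and round the coefficients. We get a valid inequality for every real vector $(v_0,v)$. A much smaller family arises when $v$ is integral and $v_0$ is a half-integer. Is everything in the big family a consequence of the small one?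

Let us fix the terms. We work with variables $x=(x_1,\dots,x_n)$ and $X=(X_{ij})_{1\le i<j\le n}$, where $n\ge 1$, and

$$\mathrm{BQP}_n=\operatorname{conv}\{(x,X): x\in\{0,1\}^n,\ X_{ij}=x_ix_j\text{ for } i<j\}.$$

To **linearize** a quadratic polynomial in $x$ means to replace $x_i^2$ by $x_i$ and $x_ix_j$ by $X_{ij}$ for $i<j$.

**Eigenvector inequality.** For $(v_0,v)\in\mathbb R\times\mathbb R^n$, linearizing $(v_0+v^{\mathsf T}x)^2\ge0$ gives
$$\sum_{i<j}2v_iv_jX_{ij}+\sum_i\left(v_i^2+2v_0v_i\right)x_i+v_0^2\ge 0. \tag{1}$$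

**Eigen-CG inequality.** $\text{E-CG}(v_0,v)$ is the Chvátal–Gomory rounding of (1):
$$\sum_{i<j}\lceil 2v_iv_j\rceil X_{ij}+\sum_i\left\lceil v_i^2+2v_0v_i\right\rceil x_i+\lfloor v_0^2\rfloor\ge 0. \tag{2}$$

It is valid for $\mathrm{BQP}_n$. At a binary point all variables are nonnegative, so rounding their coefficients up keeps (1) true. Then the part without the constant is an integer that is at least $-v_0^2$, so it is at least $\lceil -v_0^2\rceil=-\lfloor v_0^2\rfloor$.

**Boros–Hammer (BH) inequality.** For $w_0\in\mathbb Z$ and $w\in\mathbb Z^n$, it is the linearization of $(w_0+w^{\mathsf T}x)(w_0+w^{\mathsf T}x-1)\ge 0$: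
$$\sum_{i<j}2w_iw_jX_{ij}+\sum_i\left(w_i^2+2w_0w_i-w_i\right)x_i+w_0(w_0-1)\ge 0. \tag{3}$$

It is valid because $y(y-1)\ge0$ for every integer $y$. It is also exactly $\text{E-CG}(w_0-\tfrac12,w)$. Indeed $w_i^2+2(w_0-\tfrac12)w_i$ is already an integer, and $(w_0-\tfrac12)^2=w_0(w_0-1)+\tfrac14$ rounds down to $w_0(w_0-1)$.

**Implied.** An inequality $\sum a_{ij}X_{ij}+\sum b_ix_i+c\ge0$ is *implied by a nonnegative combination of BH inequalities* if finitely many BH inequalities, with nonnegative multipliers, have a weighted sum with exactly the coefficients $a_{ij},b_i$ and with constant term at most $c$.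

The paper by Santanu S. Dey, Nan Jiang, Aleksandr Kazachkov, Andrea Lodi and Gonzalo Muñoz, "Chvátal-Gomory Rounding of Eigenvector Inequalities for QCQPs", arXiv:2604.00932 (2026), conjectures that the answer is yes: *for any $(v_0,v)\in\mathbb R^{n+1}$, $\text{E-CG}(v_0,v)$ is implied by a nonnegative combination of BH inequalities.* A result there supports the guess. If $2v_iv_j$ ($i\ne j$), $v_i^2$ and $2v_iv_0$ are all integers, then $\text{E-CG}(v_0,v)$ is implied by a nonnegative combination of at most two BH inequalities. We will not use this result.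

**The case $n=1$.** Every affine function $g$ of $x_1$ satisfies $g(x_1)=g(0)(1-x_1)+g(1)x_1$. If $g\ge0$ is valid, both multipliers are nonnegative. Moreover $2x_1$ is (3) with $w_0=0,w_1=-1$, and $2(1-x_1)$ is (3) with $w_0=-1,w_1=1$. So the guess holds.

**The case $n=2$.** $\mathrm{BQP}_2$ is a simplex in $\mathbb R^3$ whose vertices come from $x=(0,0),(1,0),(0,1),(1,1)$. Its barycentric coordinates are, in this order,
$$1-x_1-x_2+X_{12},\qquad x_1-X_{12},\qquad x_2-X_{12},\qquad X_{12}.$$
Every affine function is the sum of its vertex values times these four functions, so a valid inequality is a nonnegative combination of them. Doubled, they are the BH expressions with $(w_0;w_1,w_2)=(-1;1,1),\ (0;-1,1),\ (0;1,-1),\ (0;1,1)$. So the guess holds again.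

For a concrete instance take $v_0=-1.4$, $v=(0.9,0.9)$. Then $2v_1v_2=1.62$, $v_i^2+2v_0v_i=-1.71$, $v_0^2=1.96$, and (2) reads $2X_{12}-x_1-x_2+1\ge0$. Its vertex values are $1,0,0,1$, so its left-hand side is $(1-x_1-x_2+X_{12})+X_{12}$.

The guess survives further tests, and then it fails. These are the results we prove.

**Theorem 1.** For every $n\ge12$ there are a point $(x^*,X^*)$ satisfying all BH inequalities and a nonempty open set of $(v_0,v)\in\mathbb R^{n+1}$ such that the left-hand side of $\text{E-CG}(v_0,v)$ at $(x^*,X^*)$ equals $-\frac13$. Hence $\text{E-CG}(v_0,v)$ is not implied by a nonnegative combination of BH inequalities.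

**Theorem 2.** For $n\le5$ every $\text{E-CG}(v_0,v)$ is implied by a nonnegative combination of BH inequalities.

**Proposition 3.** For every $n$: if $|v_iv_j|<\frac12$ for all $i\neq j$, then $\text{E-CG}(v_0,v)$ is implied by a nonnegative combination of BH inequalities.

The conjecture is therefore false. The range $6\le n\le 11$ is not settled here. We begin with the positive results, because they show what a counterexample has to avoid.

## 2. Small products $|v_iv_j|<\frac12$: proof of Proposition 3

**Step 1: read off the rounded inequality.** Let $P=\{i:v_i>0\}$ and $Q=\{i:v_i<0\}$. For $i\ne j$ we have $2v_iv_j\in(-1,1)$, so $\lceil2v_iv_j\rceil=1$ if $i,j$ lie in the same one of the two sets, and it is $0$ otherwise. If $v_i=0$, all coefficients involving $i$ are $0$. So (2) reads $f_P+f_Q+c\ge0$, where $b_i$ and $c$ are integers and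
$$f_A=\sum_{i<j,\ i,j\in A}X_{ij}+\sum_{i\in A}b_ix_i .$$

**Step 2: show that $f_A-\min f_A$ is a nonnegative combination of BH expressions.** Here the minimum is over binary points. Rename so that $A=\{1,\dots,p\}$ and $b_1\le\dots\le b_p$. (If $A$ is empty, there is nothing to prove.) The integers $b_i+i$ strictly increase, so there is a $k\in\{0,\dots,p\}$ with $b_i+i\le0$ for $i\le k$ and $b_i+i\ge1$ for $i>k$. Hence
$$b_i\le b_k\le-k\ \ (i\le k),\qquad b_i\ge b_{k+1}\ge-k\ \ (i>k).$$
I claim that
$$f_A=\Big[\sum_{i<j}X_{ij}-k\sum_ix_i+\tfrac{k(k+1)}2\Big]+\sum_{i\le k}|b_i+k|(1-x_i)+\sum_{i>k}(b_i+k)x_i+C,\tag{4}$$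
$$C=\sum_{i\le k}(b_i+k)-\tfrac{k(k+1)}2 .$$
Compare coefficients. For $i\le k$ we have $|b_i+k|=-(b_i+k)$, so the coefficient of $x_i$ on the right is $-k+(b_i+k)=b_i$. For $i>k$ it is $-k+(b_i+k)=b_i$ as well. The constant is $\frac{k(k+1)}2-\sum_{i\le k}(b_i+k)+C=0$.

All pieces except $C$ are BH expressions up to nonnegative factors. The bracket is half of (3) with $w=\mathbf 1_A$, $w_0=-k$: the coefficient of $x_i$ in (3) is $1-2k-1=-2k$, and the constant is $k(k+1)$. Further, $1-x_i$ is half of (3) with $w=e_i,w_0=-1$, and $x_i$ is half of (3) with $w=-e_i,w_0=0$. The multipliers $|b_i+k|$ and $b_i+k$ ($i>k$) are nonnegative.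

It remains to identify $C$. By (4), $f_A-C\ge0$ at all binary points. At the indicator vector of $\{1,\dots,k\}$ we have $f_A=\frac{k(k-1)}2+\sum_{i\le k}b_i=C$. So $C=\min f_A$.

**Step 3: put $P$ and $Q$ together.** They use disjoint variables, so some binary point minimizes both $f_P$ and $f_Q$. Validity of (2) there gives $c\ge-\min f_P-\min f_Q$. The sum of the two combinations for $f_P-\min f_P$ and $f_Q-\min f_Q$ has the right coefficients, and its constant $-\min f_P-\min f_Q$ is at most $c$. $\blacksquare$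

As an example, $v=(0.6,0.6,0.6)$ and $v_0=-1.2$ give $v_i^2+2v_0v_i=-1.08$ and $v_0^2=1.44$, so (2) is $\sum X_{ij}-\sum x_i+1\ge0$. Here $b=(-1,-1,-1)$, $k=1$, $C=-1$, and (4) is just the bracket, which is half of a BH inequality.

## 3. At most five variables: cuts and hypermetrics

For $n\le5$ we do something stronger: *every* facet of $\mathrm{BQP}_n$ comes from a BH inequality. The rounding plays no role beyond validity. Let $N_n=\binom{n+1}{2}$ be the dimension of the space. It is $n+\binom n2$, and $\mathrm{BQP}_n$ is full-dimensional: the points from $x=0$, $x=e_i$ and $x=e_i+e_j$ are affinely independent.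

**Cuts.** On the nodes $0,1,\dots,n$, a set $S$ of nodes has the cut vector $\delta(S)$ with $\delta(S)_{ij}=1$ if exactly one of $i,j$ is in $S$, and $0$ otherwise. Note that $\delta(S)=\delta(S^c)$, so we may assume $0\notin S$. The *cut polytope* is the convex hull of all cut vectors, and the *cut cone* is the cone they generate.

**Hypermetric inequalities.** For $b\in\mathbb Z^{n+1}$ with $\sum b_i=1$, this is $\sum_{i<j}b_ib_j\delta_{ij}\le0$. The *hypermetric cone* is defined by all of them. For example, $b=(1,1,-1)$ gives the triangle inequality $\delta_{01}\le\delta_{02}+\delta_{12}$. On a cut, with $b(S)=\sum_{i\in S}b_i$,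
$$\sum_{i<j}b_ib_j\,\delta(S)_{ij}=b(S)b(S^c)=b(S)\,(1-b(S))\le0,\tag{5}$$
so the hypermetric cone contains the cut cone. We quote one substantial fact from M. Deza, M. Laurent, *Geometry of Cuts and Metrics*, Springer 1997: *for at most 6 nodes the cut cone equals the hypermetric cone.* The other facts about cuts used here are in the same book, but we can argue them on the spot.

**Step 1: pass from $\mathrm{BQP}_n$ to cuts.** The covariance map $\delta_{0i}=x_i$, $\delta_{ij}=x_i+x_j-2X_{ij}$ is a linear bijection, with inverse $x_i=\delta_{0i}$, $X_{ij}=\frac12(\delta_{0i}+\delta_{0j}-\delta_{ij})$. It sends the vertex given by a binary $x$ to $\delta(S)$ with $S=\{i:x_i=1\}$. So it carries $\mathrm{BQP}_n$ onto the cut polytope.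

**Step 2: pass from the cut polytope to the cut cone.** For a node set $S$, *switching along $S$* is the affine map that replaces $\delta_{ij}$ by $1-\delta_{ij}$ whenever $S$ separates $i$ and $j$. It is an involution and sends $\delta(T)$ to $\delta(T\triangle S)$, so it is a symmetry of the cut polytope. A facet of the polytope contains some vertex $\delta(S)$. Switching along $S$ moves this vertex to $\delta(\emptyset)=0$, and the facet becomes a facet through the origin. Such a facet has an inequality $a\cdot\delta\le0$, valid on all cuts and tight on $N_n$ affinely independent cuts, among them $0$. This inequality also defines a facet of the cut cone. So every facet of the cut polytope is a switching of a facet of the cut cone.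

**Step 3: show that for $n\le5$ every facet of the cut cone is given by a single hypermetric inequality.** The hypermetric cone is defined by infinitely many inequalities, so equality of the two cones leaves something to check. For $n=1$ the facet inequality is $\delta_{01}\ge0$, and $b=(2,-1)$ gives $-2\delta_{01}\le0$. Let $n\ge2$, and let $F$ be a facet with inequality $a\cdot\delta\le0$. It contains linearly independent cuts $\delta(S_1),\dots,\delta(S_{N_n-1})$ with $0\notin S_k$, and there is a cut $\delta(S_0)$ with $a\cdot\delta(S_0)<0$. For $h=1,2,\dots$ the vector $\sum_k\delta(S_k)-\frac1h\delta(S_0)$ has positive product with $a$, so it lies outside the cut cone. Hence it violates some hypermetric inequality, with vector $b^{(h)}=b$ say. By (5),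
$$\sum_{k\ge1}b(S_k)(b(S_k)-1)<\tfrac1h\,b(S_0)(b(S_0)-1).\tag{6}$$

Suppose first that the $b^{(h)}$ stay bounded along a subsequence. Then one integral $b$ occurs for infinitely many $h$. Letting $h\to\infty$ in (6), the sum on the left is $\le0$. Its terms are nonnegative, so all of them vanish, and then (6) gives $b(S_0)(b(S_0)-1)>0$. So the hypermetric form of $b$ vanishes on all $\delta(S_k)$, which span the hyperplane of $F$, and is negative at $\delta(S_0)$. It is a positive multiple of $a$, as desired.

Otherwise $|b^{(h)}|\to\infty$. Along a subsequence $b^{(h)}/|b^{(h)}|\to\beta$ with $|\beta|=1$ and $\sum\beta_i=0$. Dividing (6) by $|b^{(h)}|^2$ and taking limits gives $\sum_k\beta(S_k)^2\le0$, so $\beta(S_k)=0$ for all $k\ge1$. Let $\beta'=(\beta_1,\dots,\beta_n)$. It is nonzero, since otherwise $\beta_0=0$ too. The matrices $Y_k=\mathbf 1_{S_k}\mathbf 1_{S_k}^{\mathsf T}$ satisfy $Y_k\beta'=0$. The linear bijection $\delta_{0i}=Y_{ii}$, $\delta_{ij}=Y_{ii}+Y_{jj}-2Y_{ij}$ sends $Y_k$ to $\delta(S_k)$, so the $N_n-1$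 matrices $Y_k$ are linearly independent. But symmetric matrices that kill $\beta'$ are symmetric forms on its orthogonal complement, a space of dimension $\frac{n(n-1)}2$. So $\frac{n(n+1)}2-1\le\frac{n(n-1)}2$, that is, $n\le1$, a contradiction.

**Step 4: recognize the BH inequalities.** Describe a cut by signs $s\in\{\pm1\}^{n+1}$, so that $\delta_{ij}=(1-s_is_j)/2$. Since $\sum b_i=1$,
$$-4\sum_{i<j}b_ib_j\delta_{ij}=-2\sum_{i<j}b_ib_j+2\sum_{i<j}b_ib_js_is_j=(b^{\mathsf T}s)^2-\Big(\sum b_i\Big)^2=(b^{\mathsf T}s)^2-1 .$$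
So the hypermetric inequality reads $(b^{\mathsf T}s)^2\ge1$. Switching along $S$ replaces $s_i$ by $-s_i$ for $i\in S$, that is, it changes the signs of some $b_i$. Afterwards $B=\sum b_i$ need not be $1$, but it is still odd. Now put $s_0=1$ and $s_i=1-2x_i$. Then $s_is_j$ linearizes to $1-2x_i-2x_j+4X_{ij}=1-2\delta_{ij}$, and $s_i^2$ to $1$, in agreement with the covariance map. Every facet inequality of $\mathrm{BQP}_n$ is thus, up to a positive factor, the linearization of
$$\Big(B-2\sum_{i\ge1}b_ix_i\Big)^2-1=4(w_0+w^{\mathsf T}x)(w_0+w^{\mathsf T}x-1)\ge0,\qquad 2w_0-1=B,\ \ w=-(b_1,\dots,b_n),$$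
where we used $(2y-1)^2-1=4y(y-1)$. Since $B$ is odd, $w_0\in\mathbb Z$. This is four times a BH inequality.

**Step 5: conclude.** By Farkas' lemma, an inequality valid for a full-dimensional polytope is a nonnegative combination of facet inequalities plus a nonnegative constant. Every E-CG inequality is valid for $\mathrm{BQP}_n$, and all facets come from BH inequalities. This proves Theorem 2. $\blacksquare$

This proof used only the validity of E-CG. It therefore depends entirely on the BH inequalities describing all of $\mathrm{BQP}_n$. To refute the guess we need, for some $n$, a point *outside* $\mathrm{BQP}_n$ that satisfies all BH inequalities, and an E-CG inequality that notices it.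

## 4. Twelve vectors in $\mathbb R^8$ and a point that satisfies every BH inequality

If a point satisfies all BH inequalities but gives the left-hand side of some E-CG inequality a negative value, then that E-CG inequality is not implied: its left-hand side would be a nonnegative combination of BH left-hand sides plus a nonnegative constant, hence $\ge0$ there. So we look for a point and a vector. The point is a Gram matrix.

**Step 1: the vectors.** Let $\mathbb R^8$ have orthonormal basis $\varepsilon_A,\varepsilon_B,\varepsilon_1,\dots,\varepsilon_6$ and all-ones vector $\mathbf 1$. Put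
$$p_0=\tfrac12\mathbf 1-2\varepsilon_A-2\varepsilon_B,\quad p_a=\varepsilon_6-\varepsilon_B,\quad p_b=\varepsilon_6-\varepsilon_A,$$
$$c_{ij}=\tfrac12\mathbf 1-\varepsilon_A-\varepsilon_B-\varepsilon_i-\varepsilon_j\qquad(1\le i<j\le6),$$
and let $c_{ji}=c_{ij}$. For $t\in\mathbb Z/5$, with representatives $1,\dots,5$, put $p_{s_t}=c_{t,t+1}$ and $p_{r_t}=c_{t+3,6}$, where $t,t+1,t+3$ are taken mod 5. So the $s_t$ are the edges of a pentagon on $1,\dots,5$, and the $r_t$ are the spokes from $6$. The twelve variables are indexed by $I=\{a,b,s_1,\dots,s_5,r_1,\dots,r_5\}$.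

**Step 2: the inner products.** The vector $p_0$ has coordinates $-\frac32,-\frac32$ at $A,B$ and $\frac12$ six times. The vector $c_{ij}$ has $-\frac12$ at $A,B,i,j$ and $\frac12$ at the other four places.

* $|p_0|^2=\frac92+\frac64=6$, and $|p_a|^2=|p_b|^2=|c_{ij}|^2=2$.
* $p_0\cdot p_a=\frac12+\frac32=2$, likewise $p_0\cdot p_b=2$, and $p_0\cdot c_{ij}=\frac32-\frac12+1=2$.
* $p_a\cdot p_b=1$.
* $p_a\cdot c_{ij}=p_b\cdot c_{ij}$ is the $6$-coordinate of $c_{ij}$ plus $\frac12$: it is $1$ if $6\notin\{i,j\}$ and $0$ if $6\in\{i,j\}$.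
* Two vectors $c_{ij},c_{kl}$ differ in sign at $2$ places if the pairs share exactly one index, and at $4$ places if they are disjoint. So $c_{ij}\cdot c_{kl}=\frac{8-4}4=1$ or $\frac{8-8}4=0$ respectively.

Hence $p_0\cdot p_i=|p_i|^2=2$ for all $i\in I$, and $p_i\cdot p_j\in\{0,1\}$ for $i\neq j$. The spoke $r_t=\{t+3,6\}$ meets the pentagon edge $\{u,u+1\}$ exactly for $u=t+3=t-2$ and $u=t+2$. So the value is $1$ exactly on the set $G$ of pairs
$$\{a,b\},\ \{a,s_t\},\ \{b,s_t\},\ \{s_t,s_{t+1}\},\ \{r_t,s_{t+2}\},\ \{r_t,s_{t-2}\},\ \{r_t,r_{t'}\}\ (t\ne t').$$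

**Step 3: the point and its quadratic form.** Put $x_i^*=\frac13$ for all $i$, $X^*_{ij}=\frac16$ for $\{i,j\}\in G$, and $X^*_{ij}=0$ otherwise. For a symmetric matrix $H$ indexed by $\{0\}\cup I$ let
$$L(H)=H_{00}+\sum_i(H_{ii}+2H_{0i})x_i^*+\sum_{i<j}2H_{ij}X^*_{ij}.$$
For $h\in\mathbb R^{13}$ write $P(h)=h_0p_0+\sum_ih_ip_i$. Since $1=|p_0|^2/6$, $x_i^*=|p_i|^2/6=p_0\cdot p_i/6$ and $X_{ij}^*=p_i\cdot p_j/6$, expanding the square gives
$$L(hh^{\mathsf T})=\tfrac16|P(h)|^2.\tag{7}$$
So the eigenvector inequality of $h$ has value $\frac16|P(h)|^2$ at $(x^*,X^*)$.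

**Step 4: all BH inequalities hold at $(x^*,X^*)$.** Let $w_0,w_i\in\mathbb Z$ and $p=P(w)$. The BH left-hand side is $L(ww^{\mathsf T})$ minus $w_0+\sum w_ix_i^*=\frac16\,p\cdot p_0$. Six times it is therefore
$$|p|^2-p\cdot p_0=|p-\tfrac12p_0|^2-\tfrac14|p_0|^2=|z|^2-\tfrac32,\qquad z=p-\tfrac12p_0=p+\varepsilon_A+\varepsilon_B-\tfrac14\mathbf 1 .$$
Each of $p_0$ and the $p_i$ has coordinate sum $0$, and its coordinates are all in $\mathbb Z$ or all in $\frac12+\mathbb Z$. Both properties pass to the integer combination $p$. So $z$ has coordinate sum $0$, and its coordinates are all $\equiv-\frac14$ or all $\equiv\frac14\pmod1$. Replacing $z$ by $-z$ if necessary, write $z=m-\frac14\mathbf 1$ with $m\in\mathbb Z^8$ and $\sum m_i=2$. Since $m_i^2\ge m_i$ for integers,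
$$|z|^2=\sum m_i^2-\tfrac12\sum m_i+\tfrac8{16}=\sum m_i^2-\tfrac12\ \ge\ \sum m_i-\tfrac12=\tfrac32 .$$
So the BH left-hand side is $\ge0$.

## 5. Perturbing an integer vector, and the vanishing that stops it

Now we need $u=(v_0,v)$ such that E-CG is negative at our point. The value of (1) there is $\frac16|P(u)|^2\ge0$. Rounding the coefficients of $x$ and $X$ up makes the value larger, and only rounding the constant down helps, by less than $1$. So we want the first roundings to cost almost nothing and the constant to drop by almost $1$. Pairs outside $G$ have $X^*_{ij}=0$, so rounding there is free.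

This suggests that the entries of $uu^{\mathsf T}$ should lie just *below* integers. Suppose that, for large $N$,
$$uu^{\mathsf T}=Z+\tfrac1N\rho+O(N^{-2})\tag{8}$$
with $Z$ an integer symmetric matrix and $\rho$ a fixed symmetric matrix satisfying
$$\rho_{00}<0,\qquad\rho_{ii}+2\rho_{0i}<0\ (i\in I),\qquad\rho_{ij}<0\ (\{i,j\}\in G).\tag{9}$$
Then for large $N$ the coefficients at $x_i$ and at $X_{ij}$, $\{i,j\}\in G$, round up to $Z_{ii}+2Z_{0i}$ and $2Z_{ij}$, while $\lfloor u_0^2\rfloor=Z_{00}-1$. The E-CG value is $L(Z)-1$, and $L(Z)$ is close to $L(uu^{\mathsf T})=\frac16|P(u)|^2$. So we want (8), (9), and $|P(u)|^2$ well below $6$.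

The first try is $u=w+\frac1Nd$ with $w,d\in\mathbb Z^{13}$. Then (8) holds with $Z=ww^{\mathsf T}$ and $\rho=wd^{\mathsf T}+dw^{\mathsf T}$, and we need $|P(w)|^2<6$. Short vectors are easy to name: $P(w)=p_0-p_a$ has $|p_0-p_a|^2=6-4+2=4$. But consider a clique $K$ of $G$, meaning a set $K\subseteq I$ all of whose pairs lie in $G$; the empty set and single elements count. Adding up the conditions (9) that live on $K$, we get
$$0>\rho_{00}+\sum_{i\in K}(\rho_{ii}+2\rho_{0i})+2\sum_{i<j,\ i,j\in K}\rho_{ij}=2\Big(w_0+\sum_{i\in K}w_i\Big)\Big(d_0+\sum_{i\in K}d_i\Big).$$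
So the first try fails, for every $d$, as soon as $w_0+\sum_{i\in K}w_i=0$ for one clique $K$. This kills the natural choices. For $w_0=1,w_a=-1$ (others $0$), take $K=\{a\}$. Concretely, $\rho_{00}=2d_0$ and $\rho_{aa}+2\rho_{0a}=-2d_0$ cannot both be negative. Any $w$ with $w_0=0$ dies at $K=\emptyset$, since $\rho_{00}=2w_0d_0=0$ and the constant does not drop. I do not claim that no $w$ at all survives. The point is that a rank-two $\rho$ of this form is too rigid for these choices.

## 6. Moving along integer relations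

The twelve vectors together with $p_0$ are $13$ vectors in $\mathbb R^8$, so there are many relations among them. A change of $u$ along a relation changes $uu^{\mathsf T}$, and hence the rounding, but not $P(u)$. We will add *huge* multiples of relations to $u$, with *tiny* corrections. The products of huge and tiny numbers, of size $\frac1N$, will produce a new term in $\rho$.

**Step 1: six relations.** We have
$$\sum_tp_{s_t}=\tfrac52\mathbf 1-5\varepsilon_A-5\varepsilon_B-2(\varepsilon_1+\dots+\varepsilon_5)=\tfrac12\mathbf 1-3\varepsilon_A-3\varepsilon_B+2\varepsilon_6=p_0+p_a+p_b .$$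
For the middle equality, use $\varepsilon_1+\dots+\varepsilon_5=\mathbf 1-\varepsilon_A-\varepsilon_B-\varepsilon_6$. Also, for a perfect matching of $\{1,\dots,6\}$ the three vectors $c_{ij}$ sum to $\frac32\mathbf 1-3\varepsilon_A-3\varepsilon_B-(\varepsilon_1+\dots+\varepsilon_6)=p_0$. The matching $\{t-1,t\},\{t+1,t+2\},\{t+3,6\}$ gives $p_{s_{t-1}}+p_{s_{t+1}}+p_{r_t}=p_0$. So the coefficient vectors $\kappa_0,\dots,\kappa_5\in\mathbb Z^{13}$ of
$$\kappa_0:\ p_0+p_a+p_b-\sum_tp_{s_t}=0,\qquad\kappa_t:\ p_0-p_{r_t}-p_{s_{t-1}}-p_{s_{t+1}}=0\quad(t=1,\dots,5)$$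
satisfy $P(\kappa_q)=0$.

**Step 2: a model with one relation.** Let $\kappa$ be one of the $\kappa_q$, let $e\in\mathbb Z$, $M=N^2$, and $u=w+\frac1Nd+(M+\eta)\kappa$ with $\eta=\frac e{NM}$. In $uu^{\mathsf T}$, the terms $ww^{\mathsf T}$, $M(w\kappa^{\mathsf T}+\kappa w^{\mathsf T})$, $M^2\kappa\kappa^{\mathsf T}$ and $\frac MN(\kappa d^{\mathsf T}+d\kappa^{\mathsf T})$ are integral, the last because $N\mid M$. The product of $M$ and $\eta$ gives $2M\eta\,\kappa\kappa^{\mathsf T}=\frac{2e}N\kappa\kappa^{\mathsf T}$. All remaining terms except $\frac1N(wd^{\mathsf T}+dw^{\mathsf T})$ are $O(N^{-2})$. So $\rho$ has gained $2e\,\kappa\kappa^{\mathsf T}$, while $P(u)=P(w)+\frac1NP(d)$ is unaffected.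

**Step 3: all six relations at once.** We want $\rho$ to gain $\sum_{p,q}S_{pq}\kappa_p\kappa_q^{\mathsf T}$ for a prescribed symmetric integer matrix $S=(S_{pq})_{0\le p,q\le5}$ with even diagonal. For this, different relations get different scales $M^{q+1}$. Let $e_{pq}=S_{pq}$ for $p<q$ and $e_{pp}=S_{pp}/2$, all integers, and put
$$u=w+\frac1Nd+\sum_{q=0}^5\left(M^{q+1}+\eta_q\right)\kappa_q,\qquad\eta_q=\frac1N\sum_{l\le q}e_{lq}M^{-(l+1)},\qquad M=N^2.\tag{10}$$

**Claim.** With $T=\sum_{p,q}S_{pq}\kappa_p\kappa_q^{\mathsf T}$ and $\rho=wd^{\mathsf T}+dw^{\mathsf T}+T$, for fixed $w,d\in\mathbb Z^{13}$ and fixed $S$, we have $uu^{\mathsf T}=Z+\frac1N\rho+O(N^{-2})$ with an integer symmetric matrix $Z=Z(N)$. The constant in $O(\cdot)$ does not depend on $N$.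

*Proof.* Put $\bar\kappa=\sum_qM^{q+1}\kappa_q$ and $\eta=\sum_q\eta_q\kappa_q$. The largest power in $\eta_q$ is $\frac1NM^{-1}$, so $\eta=O(N^{-3})$. Write $u=(w+\bar\kappa)+(\frac dN+\eta)$. Then $uu^{\mathsf T}$ is the sum of four parts.

(i) $(w+\bar\kappa)(w+\bar\kappa)^{\mathsf T}$ is integral.

(ii) $\frac1N[(w+\bar\kappa)d^{\mathsf T}+d(w+\bar\kappa)^{\mathsf T}]$ is $\frac1N(wd^{\mathsf T}+dw^{\mathsf T})$ plus an integral matrix, because $N\mid M^{q+1}$.

(iii) $(\frac dN+\eta)(\frac dN+\eta)^{\mathsf T}=O(N^{-2})$.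

(iv) $w\eta^{\mathsf T}+\eta w^{\mathsf T}+\bar\kappa\eta^{\mathsf T}+\eta\bar\kappa^{\mathsf T}$. The first two terms are $O(N^{-3})$. The other two are
$$\sum_{p,q}M^{p+1}\eta_q(\kappa_p\kappa_q^{\mathsf T}+\kappa_q\kappa_p^{\mathsf T}),\qquad M^{p+1}\eta_q=\frac1N\sum_{l\le q}e_{lq}M^{p-l}.$$
In the last sum, terms with $l<p$ are integers, since $N\mid M^{p-l}$. Terms with $l>p$ are $O(\frac1NM^{-1})=O(N^{-3})$. The term $l=p$ occurs exactly when $p\le q$, and equals $\frac1Ne_{pq}$. So modulo integral matrices, (iv) is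
$$\frac1N\sum_{p\le q}e_{pq}(\kappa_p\kappa_q^{\mathsf T}+\kappa_q\kappa_p^{\mathsf T})+O(N^{-3})=\frac1NT+O(N^{-3}).$$
Here the terms with $p<q$ give the off-diagonal part of $T$, and the terms $p=q$ give $2e_{pp}\kappa_p\kappa_p^{\mathsf T}=S_{pp}\kappa_p\kappa_p^{\mathsf T}$.

Adding the parts gives the claim. The matrix $Z$ is symmetric because each discarded integral matrix is. $\square$

## 7. Integers $S,w,d$ with all the signs negative

For a fixed $w$, the conditions (9) are linear in $d$ and $S$. They are entrywise, so negative definiteness of $S$ is not enough: with $S$ equal to minus the identity one finds $T_{as_t}=+1$ from (11) below. The vector $d$ has to help. Here is a choice, invariant under $t\mapsto t+1$, that works: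
$$S_{00}=-222,\quad S_{0t}=50,\quad S_{tt}=-16,\quad S_{t,t\pm1}=-18,\quad S_{t,t\pm2}=-2;$$
$$w_0=0,\ w_a=-2,\ w_b=-1,\ w_{s_t}=1,\ w_{r_t}=0;\qquad d_0=6,\ d_a=-47,\ d_b=-85,\ d_{s_t}=38,\ d_{r_t}=-31 .$$
The diagonal of $S$ is even, as required.

**Step 1: compute $T$.** For an index $y\in\{0\}\cup I$ let $k^y\in\mathbb Z^6$ be the vector of the $y$-coordinates of $\kappa_0,\dots,\kappa_5$, so $T_{yy'}=(k^y)^{\mathsf T}Sk^{y'}$. With unit vectors $f_0,\dots,f_5$ of $\mathbb R^6$ we read off from the relations
$$k^0=f_0+f_1+\dots+f_5,\quad k^a=k^b=f_0,\quad k^{s_t}=-(f_0+f_{t-1}+f_{t+1}),\quad k^{r_t}=-f_t.\tag{11}$$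
(The index $s_t$ occurs in $\kappa_0$ and in $\kappa_{t-1}$ and $\kappa_{t+1}$.) The row sums of $S$ over the columns $1,\dots,5$ are $-16-36-4=-56$ in the rows $1,\dots,5$. So $Sk^0$ has entry $-222+250=28$ at index $0$ and $50-56=-6$ at each $t$. Therefore:

* $T_{00}=28+5(-6)=-2$, $T_{0a}=T_{0b}=28$, $T_{0s_t}=-(28-6-6)=-16$, $T_{0r_t}=6$;
* $T_{aa}=T_{bb}=T_{ab}=-222$;
* $T_{as_t}=T_{bs_t}=-(-222+50+50)=122$;
* $T_{s_ts_t}=-222+4\cdot50+2(-16)+2S_{t-1,t+1}=-222+200-32-4=-58$;
* $T_{s_ts_{t+1}}=-222+4\cdot50+S_{t-1,t}+S_{t-1,t+2}+S_{t+1,t}+S_{t+1,t+2}=-222+200-18-2-18-18=-78$, because $t-1$ and $t+2$ differ by $3\equiv-2$;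
* $T_{r_tr_t}=-16$ and $T_{r_tr_{t'}}=S_{tt'}\in\{-18,-2\}$ for $t\ne t'$;
* $T_{r_ts_{t+2}}=S_{t0}+S_{t,t+1}+S_{t,t+3}=50-18-2=30$ and $T_{r_ts_{t-2}}=S_{t0}+S_{t,t-3}+S_{t,t-1}=50-2-18=30$.

**Step 2: compute $\rho$ on the entries that matter.** Recall $\rho_{yy'}=w_yd_{y'}+d_yw_{y'}+T_{yy'}$.

* $\rho_{00}=0-2=-2$
* $\rho_{aa}+2\rho_{0a}=(188-222)+2(-12+28)=-2$
* $\rho_{bb}+2\rho_{0b}=(170-222)+2(-6+28)=-8$
* $\rho_{s_ts_t}+2\rho_{0s_t}=(76-58)+2(6-16)=-2$
* $\rho_{r_tr_t}+2\rho_{0r_t}=-16+2\cdot6=-4$
* $\rho_{ab}=170+47-222=-5$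
* $\rho_{as_t}=-76-47+122=-1$
* $\rho_{bs_t}=-38-85+122=-1$
* $\rho_{s_ts_{t+1}}=38+38-78=-2$
* $\rho_{r_ts_{t\pm2}}=-31+30=-1$
* $\rho_{r_tr_{t'}}\in\{-18,-2\}$

These cover $0$, all of $I$ and all pairs of $G$, and all are negative. So (9) holds. Note how the obstruction at $K=\emptyset$ has been overcome: $w_0=0$, but $T_{00}=-2$ makes $\rho_{00}$ negative.

## 8. The value $-\frac13$

**Step 1: evaluate the roundings for $n=12$.** Let $(v_0,v)=u$ from (10) with the integers of Section 7. By the Claim and (9), for all large $N$: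

* for $\{i,j\}\in G$, $2u_iu_j$ lies strictly between $2Z_{ij}-1$ and $2Z_{ij}$, so $\lceil2u_iu_j\rceil=2Z_{ij}$;
* $u_i^2+2u_0u_i$ lies strictly between $Z_{ii}+2Z_{0i}-1$ and $Z_{ii}+2Z_{0i}$, so its ceiling is $Z_{ii}+2Z_{0i}$;
* $u_0^2$ lies strictly between $Z_{00}-1$ and $Z_{00}$, so $\lfloor u_0^2\rfloor=Z_{00}-1$.

Pairs outside $G$ contribute nothing because $X^*_{ij}=0$. So the left-hand side of $\text{E-CG}(u)$ at $(x^*,X^*)$ is $L(Z)-1$.

**Step 2: compute $L(Z)$.** Since $P(\kappa_q)=0$, we have $P(u)=P(w)+\frac1NP(d)$, even though $u$ itself is enormous. By the Claim and (7),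
$$L(Z)=L(uu^{\mathsf T})+O(1/N)=\tfrac16\Big|P(w)+\tfrac1NP(d)\Big|^2+O(1/N)=\tfrac16|P(w)|^2+O(1/N).$$
By the relation $\kappa_0$,
$$P(w)=-2p_a-p_b+\sum_tp_{s_t}=-2p_a-p_b+(p_0+p_a+p_b)=p_0-p_a,\qquad|P(w)|^2=6-4+2=4 .$$
So $L(Z)=\frac23+O(1/N)$. But $Z$ is integral, $6x_i^*=2$ and $6X^*_{ij}\in\{0,1\}$, so $6L(Z)$ is an integer. For all large $N$ it must equal $4$. Hence $L(Z)=\frac23$ exactly, and the left-hand side of $\text{E-CG}(u)$ is
$$\tfrac23-1=-\tfrac13<0 .$$

There is an independent check of the arithmetic. Because $L(Z)=\frac23$ exactly for large $N$, the $\frac1N$-terms must cancel: $L(\rho)=\frac13P(w)\cdot P(d)$. On the right, $p_0\cdot P(d)=36+2(-47-85+190-155)=-158$ and $p_a\cdot P(d)=12-94-85+190=23$, so $P(w)\cdot P(d)=-181$. On the left, the list in Section 7 gives $\rho_{00}=-2$, then $\frac13(-2-8-5\cdot2-5\cdot4)=-\frac{40}3$ from $I$, and $\frac13(-5-5-5-10-10-100)=-45$ from $G$. The total is $-\frac{181}3$, as it should be.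

**Step 3: obtain an open set.** Fix such an $N$. By Step 1, the numbers $2u_iu_j$ ($\{i,j\}\in G$), $u_i^2+2u_0u_i$ and $u_0^2$ are all non-integral. Their roundings are therefore constant on some open neighborhood $U\subset\mathbb R^{13}$ of $u$. The other coefficients are multiplied by $0$. So the value is $-\frac13$ for all $(v_0,v)\in U$.

**Step 4: pass to $n>12$.** Extend $(x^*,X^*)$ by $0$ in every coordinate that involves a new index. A BH inequality with integer data $(w_0,w)$, evaluated at the extended point, has the value of the BH inequality of the restricted vector at the old point, so it holds. For $(v_0,v)$ whose entries at the indices $\{0\}\cup I$ form a vector in $U$, the coefficients with only old indices are as before, and those involving new indices are multiplied by $0$. The value is again $-\frac13$ on the open set $U\times\mathbb R^{n-12}$.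

By the first paragraph of Section 4, none of these E-CG inequalities is implied by a nonnegative combination of BH inequalities. This proves Theorem 1. $\blacksquare$
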